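# Stationary large deviations for reflected Brownian motion: a counterexample in four dimensions

## 1. The theorem: a ball that is rarer than the variational problem predicts

Let $d\ge 4$. For $d=4$ put
$$R=\begin{pmatrix}1&3&0&0\\0&1&3&0\\3&0&1&0\\4&4&4&1\end{pmatrix},\qquad \theta=(-1,-4,-4,-11)',\qquad \Gamma=I. \tag{1}$$
For $d>4$ use $R\oplus I_{d-4}$ in place of $R$, drift $-1$ in coordinates $5,\dots,d$, and $\Gamma=I_d$. Let $e_4$ be the fourth unit vector and $|\cdot|$ the Euclidean norm.

**Theorem 1.** The matrix $R$ is completely-$\mathcal S$, and the semimartingale reflecting Brownian motion (SRBM) $Z$ with data $(\theta,\Gamma,R)$ has a stationary distribution. Let $A=\{z\in\mathbb R^d_+:|z-e_4|<1/6400\}$. Then for every stationary distribution $\pi$,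
$$\limsup_{u\to\infty}\frac1u\log\mathbb P_\pi(Z(0)/u\in A)\le-\Bigl(1+\frac1{6400}\Bigr)<-1\le-I(e_4)\le-\inf_{v\in A^o}I(v).$$

Here $I$ is the rate function of the natural variational problem for $Z$, defined in Section 2. A large deviations principle with rate $I$ would say that $\mathbb P_\pi(Z(0)\in uA)$ is at least $e^{-u(\inf_{A^o} I+o(1))}\ge e^{-u(1+o(1))}$. Theorem 1 says that this probability is at most $e^{-u(1+1/6400+o(1))}$. So the lower bound of that principle fails in every dimension $d\ge4$, although the covariance is the identity and $R$ has nonnegative entries.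

For $d=4$, $R$ is even a $P$-matrix, meaning that all its principal minors are positive. Indeed the $2\times2$ principal minors are all $1$, the minor on $\{1,2,3\}$ is $1+27=28$, the other $3\times 3$ ones are $1$, and $\det R=28$.

Section 9 enlarges the example to a one-parameter family (Theorem 2). Section 10 shows that for skew-symmetric data the function $I$ is correct in every dimension (Theorem 3). Nothing is claimed about general data in dimensions $2$ and $3$, nor about the upper-bound half of the principle for the data (1).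

## 2. Reflected Brownian motion, the rate function, and the principle that fails

Let $d\ge1$, $\theta\in\mathbb R^d$, $\Gamma$ a positive definite $d\times d$ matrix, $R$ a $d\times d$ matrix with columns $R^1,\dots,R^d$.

**Definition (completely-$\mathcal S$).** $R$ is completely-$\mathcal S$ if for every principal submatrix $\tilde R$ there is a vector $x\ge0$ with $\tilde Rx>0$ componentwise.

A matrix with nonnegative entries and positive diagonal is completely-$\mathcal S$: take $x=\mathbf 1$. The matrix $\begin{pmatrix}1&-2\\-2&1\end{pmatrix}$ is not: $x_1-2x_2>0$ and $x_2-2x_1>0$ add up to $-x_1-x_2>0$.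

**Definition (SRBM).** For a probability measure $\nu$ on $\mathbb R^d_+$, an SRBM with data $(\theta,\Gamma,R)$ and initial law $\nu$ is an $\{\mathcal F_t\}$-adapted process $Z$ on a filtered space $(\Omega,\mathcal F,\{\mathcal F_t\},\mathbb P_\nu)$ such that, $\mathbb P_\nu$-a.s.:

1. $Z$ has continuous paths in $\mathbb R^d_+$;
2. $Z=X+RY$;
3. $X$ is a Brownian motion with drift $\theta$ and covariance $\Gamma$, $X(0)$ has law $\nu$, and $X(t)-X(0)-\theta t$ is an $\{\mathcal F_t\}$-martingale;
4. $Y$ is adapted, and each $Y_j$ is continuous and nondecreasing with $Y_j(0)=0$, and increases only when $Z$ is on the face $\{x_j=0\}$, i.e. $\int_0^\infty Z_j\,dY_j=0$.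

An SRBM with data $(\theta,\Gamma,R)$ is such a process together with measures $\{\mathbb P_x\}_{x\in\mathbb R^d_+}$ satisfying this with $\nu=\delta_x$. By Reiman–Williams and Taylor–Williams it exists if and only if $R$ is completely-$\mathcal S$. A probability measure $\pi$ on $\mathbb R^d_+$ is stationary if $\pi(B)=\int\mathbb P_x\{Z(t)\in B\}\,\pi(dx)$ for all Borel $B$ and $t\ge0$. Then $Z$ is stationary under $\mathbb P_\pi$.

So $Z$ moves as a Brownian motion inside the orthant, and on the face $\{x_j=0\}$ it is pushed in direction $R^j$.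

**Definition (rate function).** For $T\ge0$ and an absolutely continuous $\psi:[0,T]\to\mathbb R^d_+$ with $\psi(0)=0$ let
$$I_T(\psi)=\inf\Bigl\{\tfrac12\int_0^T(\dot\phi-\theta)'\Gamma^{-1}(\dot\phi-\theta)\,dt\Bigr\},$$
the infimum being over absolutely continuous $\phi$ with $\phi(0)=0$ for which there is a continuous $\eta$ with $\eta(0)=0$, each $\eta_j$ nondecreasing and increasing only when $\psi_j=0$, and $\psi=\phi+R\eta$ (the infimum of the empty set is $+\infty$). For $v\in\mathbb R^d_+$ let
$$I(v)=\inf_{T\ge0}\inf\{I_T(\psi):\psi(0)=0,\ \psi(T)=v\}.$$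

In words: $\phi$ is a path of the driving Brownian motion and is charged the usual Gaussian cost; $\psi$ is a reflected path that $\phi$ can produce; $I(v)$ is the least cost of going from $0$ to $v$. Note the words "for which there is $\eta$". If one $\phi$ produces several reflected paths, the variational problem may choose among them for free.

The statement under examination appears in Ziyu Liang and John J. Hasenbein, "Optimal Paths in Large Deviations of Symmetric Reflected Brownian Motion in the Octant", arXiv:1208.1971 (2012).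

**General Large Deviations Principle.** Let $R$ be completely-$\mathcal S$ and let $Z$ be stationary under $\mathbb P_\pi$. Then for every measurable $A\subset\mathbb R^d_+$
$$\limsup_{u\to\infty}\frac1u\log\mathbb P_\pi(Z(0)/u\in A)\le-\inf_{v\in\bar A}I(v),\qquad \liminf_{u\to\infty}\frac1u\log\mathbb P_\pi(Z(0)/u\in A)\ge-\inf_{v\in A^o}I(v),$$
closure and interior being relative to $\mathbb R^d_+$.

Theorem 1 contradicts the second inequality, since $\liminf\le\limsup$.

**Facts used.** For a continuous semimartingale $V$ with right local time $L^0(V)$ at $0$, which is nondecreasing, Tanaka's formulas read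
$$dV^+=1_{\{V>0\}}dV+\tfrac12dL^0(V),\qquad dV^-=-1_{\{V\le0\}}dV+\tfrac12dL^0(V). \tag{2}$$
The occupation formula gives $\int_0^t 1_{\{V=0\}}\,d\langle V\rangle=0$. If $V\ge0$, then $L^0_t(V)=\lim_{\varepsilon\downarrow0}\varepsilon^{-1}\int_0^t1_{\{0\le V<\varepsilon\}}d\langle V\rangle$ (Revuz–Yor, Ch. VI, Cor. 1.9).

A solution of the Skorokhod problem for $t\mapsto x+\theta t$ is a pair $(z,y)$ with $z=x+\theta t+Ry\ge0$, $y$ continuous and nondecreasing, $y(0)=0$, and $\int z_j\,dy_j=0$ for each $j$. We call $z$ a fluid path. The theorem of Dupuis–Williams (*Ann. Probab.* 22 (1994) 680–702) says: if $R$ is completely-$\mathcal S$ and for every $x\in\mathbb R^d_+$ every solution satisfies $z(t)\to0$, then the SRBM is positive recurrent and has a unique stationary distribution.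

## 3. Dimension one by hand

Let $d=1$, $\Gamma=\sigma^2$, and $R>0$. Replacing $Y$ by $RY$ we may take $R=1$; this changes neither $Z$ nor $I$.

*The stationary law.* The one-dimensional Skorokhod problem is solved uniquely by $Y(t)=\max(0,\sup_{s\le t}(-X(s)))$, so
$$Z(t)=\max\Bigl(X(t),\ \sup_{s\le t}(X(t)-X(s))\Bigr).$$
Write $X(t)=Z(0)+\xi_t$, where $\xi$ is a Brownian motion with drift $\theta$ and variance $\sigma^2$. By time reversal, for fixed $t$ the second term has the law of $S_t=\sup_{s\le t}\xi_s$. If $\theta\ge0$ then $S_t\to\infty$, so $Z(t)\to\infty$ in probability and $Z$ is never stationary. If $\theta<0$ then $X(t)\to-\infty$, so the maximum equals its second term with probability tending to $1$, and $Z(t)$ converges in law to $S_\infty$. This is exponential with rate $\gamma=2|\theta|/\sigma^2$, by the textbook formula for the maximum of Brownian motion with negative drift. Hence any stationary law is $\pi=\mathrm{Exp}(\gamma)$, and $\frac1u\log\mathbb P_\pi(Z(0)\ge uv)=-\gamma v$.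

*The rate function.* Let $\theta<0$ and $\psi=\phi+\eta$ be admissible with $\psi(T)=v$. Then $\eta=\psi-\phi$ is absolutely continuous. For a.e. $t$ we have $\dot\eta\dot\psi=0$: where $\psi>0$, $\eta$ is locally constant, and at an interior time of differentiability with $\psi=0$, $\psi$ has a minimum and $\dot\psi=0$. Put $a=\dot\phi-\theta=\dot\psi-\dot\eta-\theta$ and $b=\dot\psi+\dot\eta+\theta$. Then
$$\tfrac12a^2-\tfrac12b^2=\tfrac12(a-b)(a+b)=\tfrac12(-2\dot\eta-2\theta)(2\dot\psi)=2|\theta|\dot\psi .$$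
Integrating, the cost equals $\gamma v+\frac1{2\sigma^2}\int b^2\,dt\ge\gamma v$, with equality for $b=0$, e.g. $\dot\psi=|\theta|$, $\eta=0$. So $I(v)=\gamma v$, and it matches the stationary tail. Section 10 carries this square-completion to all skew-symmetric data.

## 4. A climb along the fourth axis, and the paths it ignores

We now take the data (1). This section bounds $I(e_4)$ from above by exhibiting one path.

**Lemma 1.** $I(e_4)\le1$.

*Proof.* Let
$$p=(-1,-1,-1,1),\qquad \beta=\theta+p=(-2,-5,-5,-10),\qquad \phi(t)=\beta t,\qquad \eta(t)=\bigl(\tfrac87,\tfrac27,\tfrac{11}7,0\bigr)t .$$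
The components of $\phi+R\eta$, divided by $t$, are
$$-2+\tfrac87+\tfrac67=0,\qquad -5+\tfrac27+\tfrac{33}7=0,\qquad -5+\tfrac{24}7+\tfrac{11}7=0,\qquad -10+4\cdot3=2 .$$
So $\psi(t)=2te_4$. Complementarity holds because $\psi_1=\psi_2=\psi_3\equiv0$ and $\eta_4\equiv0$. The cost rate is $\frac12|\beta-\theta|^2=\frac12|p|^2=2$. At $T=\frac12$ we have $\psi(T)=e_4$ at cost $1$. For $d>4$ put $\phi_i=-t$, $\eta_i=t$, $\psi_i=0$ for $i>4$, at no cost. $\square$

This path sits on the axis $z_1=z_2=z_3=0$ and pushes on three faces at once. That is suspicious, for the following reason. The first three rows of $R$ do not involve $y_4$, so the first three coordinates form a system of their own. Let us look at its fluid paths under the drift $(\beta_1,\beta_2,\beta_3)=(-2,-5,-5)$, starting at $(0,b,0)$ with $b>0$.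

- On the face $z_1=0$: $\dot y=(2,0,0)$, $\dot z=(0,-5,-5+6)=(0,-5,1)$. The path reaches $(0,0,b/5)$ after time $b/5$.
- On the face $z_2=0$: $\dot y=(0,5,0)$, $\dot z=(-2+15,0,-5)=(13,0,-5)$. It reaches $(\frac{13b}{25},0,0)$ after a further $\frac b{25}$.
- On the face $z_3=0$: $\dot y=(0,0,5)$, $\dot z=(-2,-5+15,0)=(-2,10,0)$. It reaches $(0,\frac{13b}5,0)$ after a further $\frac{13b}{50}$.

One turn takes time $b/2$ and multiplies the size by $\frac{13}5>1$: the path spirals outward. Running the spiral backward, the times of the previous turns sum to $\frac b2\sum_{k\ge1}(\frac5{13})^k<\infty$, so there are spirals that start at $0$ at time $0$. Thus the single driving path $(\beta_1,\beta_2,\beta_3)t$ has, from $0$, both the reflected path that stays at $0$ and spirals that leave. The variational problem picks the first at no extra charge. The heuristic is that Brownian noise will not stay with it: to remain near the axis the true process must pay an additional exponential cost, which $I$ does not see.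 The proof does not use this heuristic, but the outward spiral will tell us how to choose the test functions.

## 5. One exponential gives at best rate 1

To bound $\mathbb P_\pi(Z(0)\in uA)$ from above, the first thing to try is an exponential moment. Write $H(\alpha)=\frac12|\alpha|^2+\theta\cdot\alpha$. By Itô's formula,
$$d e^{\alpha\cdot Z}=e^{\alpha\cdot Z}\Bigl[\alpha\cdot dW+H(\alpha)\,dt+\sum_j\alpha\cdot R^j\,dY_j\Bigr],\qquad W(t)=X(t)-X(0)-\theta t. \tag{3}$$
If $H(\alpha)<0$, $\alpha\cdot R^j\le0$ for $j=1,2,3$, and the first three components of $\alpha$ are negative (so that $e^{\alpha\cdot z}\le1$ on $\{z_4=0\}$ and the $dY_4$ term is harmless), one can hope for $E_\pi e^{\alpha\cdot Z(0)}<\infty$, and then Markov's inequality gives decay rate about $\alpha_4$ near $e_4$. The vector $p$ just fails to be of this kind: $p\cdot R^j=-1-3+4=0$ for $j\le3$, and $H(p)=2+(1+4+4-11)=0$, with $p_4=1$.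

Can another $\alpha$ have $\alpha_4>1$? No. Let $H(\alpha)\le0$ and $\alpha\cdot R^j\le0$ for $j\le3$. The path of Lemma 1 has $\dot\psi=2e_4=\beta+\sum_{j\le3}\dot\eta_jR^j$, so
$$2\alpha_4=\alpha\cdot\beta+\sum_{j\le3}\dot\eta_j\,\alpha\cdot R^j\le\alpha\cdot(\theta+p)=H(\alpha)-\tfrac12|\alpha|^2+\alpha\cdot p\le H(\alpha)+\tfrac12|p|^2\le2 .$$
So $\alpha_4\le1$. The obstruction is that one vector $\alpha$ must be good for all three faces at once, and the path of Lemma 1 uses all three faces at once.

The way past this rests on two observations. First, the process $Z$, unlike the path of Lemma 1, does not push while two of $Z_1,Z_2,Z_3$ vanish simultaneously (Section 7). So it is enough to have three exponents $\alpha_1,\alpha_2,\alpha_3$, with $\alpha_k$ good for face $k$ only, glued so that $\alpha_k$ is the active one whenever $Z$ is on face $k$ and on no other of the first three. Second, gluing by a minimum produces concave kinks, and the local time terms they create have the favorable sign (Section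 8).

## 6. Fluid paths go to zero, so a stationary distribution exists

For later use we allow a general fourth drift. For $\kappa>9$ let
$$\theta_\kappa=(-1,-4,-4,-\kappa)',$$
extended by $-1$ in coordinates $5,\dots,d$; Theorem 1 is the case $\kappa=11$.

**Lemma 2.** For every $\kappa>9$, $R$ is completely-$\mathcal S$ and the SRBM with data $(\theta_\kappa,I,R)$ has a stationary distribution.

*Proof.* $R\ge0$ has positive diagonal, so $\tilde R\mathbf 1>0$ for each principal submatrix, and $R$ is completely-$\mathcal S$. By the Dupuis–Williams theorem it remains to show $z(t)\to0$ for every solution $(z,y)$ of the Skorokhod problem for $x+\theta_\kappa t$. Write $\theta$ for $\theta_\kappa$.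

**Step 1: $y$ and $z$ are Lipschitz.** This lets us work with derivatives. Let $s<t$ with $y_j(t)>y_j(s)$, and let $\tau$ be the largest point of the support of the measure $dy_j$ restricted to $[s,t]$. Since $dy_j$ is carried by the closed set $\{z_j=0\}$, we have $z_j(\tau)=0$; and $y_j(t)=y_j(\tau)$. As $R\ge0$, $R_{jj}=1$ and $z_j(s)\ge0$,
$$0=z_j(\tau)=z_j(s)+\theta_j(\tau-s)+\sum_lR_{jl}(y_l(\tau)-y_l(s))\ge\theta_j(\tau-s)+y_j(\tau)-y_j(s).$$
So $y_j(t)-y_j(s)\le|\theta_j|(t-s)$.

**Step 2: the possible velocities.** For a.e. $t$ and every $i$: if $z_i(t)>0$ then $\dot y_i(t)=0$; if $z_i(t)=0$ then $\dot z_i(t)=0$, because $z_i\ge0$ has an interior minimum. Let $N=\{i\le3:z_i(t)=0\}$. The first three equations are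
$$\dot z_1=-1+\dot y_1+3\dot y_2,\qquad\dot z_2=-4+\dot y_2+3\dot y_3,\qquad\dot z_3=-4+3\dot y_1+\dot y_3 ,$$
and do not involve $y_4$ or $y_5,\dots,y_d$. Solving them for each $N$, with $V=10z_1+z_2+30z_3$, gives for a.e. $t$:

| $N$ | $(\dot y_1,\dot y_2,\dot y_3)$ | $(\dot z_1,\dot z_2,\dot z_3)$ | $\dot V$ |
|---|---|---|---|
| $\emptyset$ | $(0,0,0)$ | $(-1,-4,-4)$ | $-134$ |
| $\{1\}$ | $(1,0,0)$ | $(0,-4,-1)$ | $-34$ |
| $\{2\}$ | $(0,4,0)$ | $(11,0,-4)$ | $-10$ |
| $\{3\}$ | $(0,0,4)$ | $(-1,8,0)$ | $-2$ |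
| $\{1,2\}$ | $\dot y_2=4$, $\dot y_1=-11$: impossible | | |
| $\{2,3\}$ | $\dot y_3=4$, $\dot y_2=-8$: impossible | | |
| $\{1,3\}$ | $(1,0,1)$ | $(0,-1,0)$ | $-1$ |
| $\{1,2,3\}$ | $\frac1{28}(25,1,37)$ | $(0,0,0)$ | $0$ |

"Impossible" means that such $t$ form a null set, as $\dot y\ge0$. In the last row the system has determinant $28$, and indeed $25+3=28$, $1+111=112$, $75+37=112$.

**Step 3: everything reaches $0$.** We use this remark: if a nonnegative absolutely continuous function $g$ has $\dot g\le-c<0$ a.e. on $\{g>0\}$, then it reaches $0$ by time $g(0)/c$ and stays there. It must reach $0$ by integration; and if $g(t_1)>0$ later, with $t_0$ the last zero before $t_1$, then $g(t_1)=g(t_1)-g(t_0)\le-c(t_1-t_0)<0$, a contradiction.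

By the table, $\dot V\le-1$ a.e. on $\{V>0\}$. So $(z_1,z_2,z_3)$ reaches $0$ and stays there. From then on the last row applies a.e., $\dot y_1+\dot y_2+\dot y_3=\frac{63}{28}=\frac94$, and on $\{z_4>0\}$ we get $\dot z_4=-\kappa+4\cdot\frac94=-(\kappa-9)<0$. So $z_4$ reaches $0$ and stays there. For $i>4$, $\dot z_i=-1$ while $z_i>0$. Hence $z(t)\to0$. $\square$

## 7. No pushing where two of the first three faces meet

This section proves the property of $Z$ that the path of Lemma 1 violates. Let $\pi$ be a stationary distribution for the data $(\theta_\kappa,I,R)$, and let $W(t)=X(t)-X(0)-\theta t$ with $\theta=\theta_\kappa$. By condition 3 of the definition of an SRBM and Lévy's characterization, $W$ is a standard $\{\mathcal F_t\}$-Brownian motion.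

**Lemma 3.** Let $i\ne j$ in $\{1,2,3\}$. Then $\mathbb P_\pi$-a.s. $\int_0^\infty1_{\{Z_i=Z_j=0\}}\,dY_l=0$ for $l=i,j$.

This is a case of a theorem of Reiman–Williams (*Probab. Theory Related Fields* 77 (1988) 87–97). Since $R\ge0$, there is a short proof.

*Proof.* **Step 1: the pair $(Z_i,Z_j)$ spends little time near $0$.** Let $r^2=z_i^2+z_j^2$ and, for $0<\varepsilon<1$,
$$g_\varepsilon(z)=\tfrac\varepsilon2\log(\varepsilon^2+r^2).$$
Its gradient has $(i,j)$-components $\varepsilon(z_i,z_j)/(\varepsilon^2+r^2)\ge0$ and zeros elsewhere. So $|\nabla g_\varepsilon|=\varepsilon r/(\varepsilon^2+r^2)\le\frac12$, and $\nabla g_\varepsilon\to0$ pointwise as $\varepsilon\to0$. Moreover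
$$\Delta g_\varepsilon=\varepsilon\Bigl[\frac2{\varepsilon^2+r^2}-\frac{2r^2}{(\varepsilon^2+r^2)^2}\Bigr]=\frac{2\varepsilon^3}{(\varepsilon^2+r^2)^2}\ge0,\qquad \Delta g_\varepsilon\ge\frac1{2\varepsilon}\ \text{ on }\{r<\varepsilon\}.$$
Let $G=\{|Z(0)|<n\}$ and $\sigma=\inf\{t:|Z(t)|\ge n\}$. By Itô's formula (the stochastic integral has bounded integrand, hence mean $0$),
$$E1_G[g_\varepsilon(Z(t\wedge\sigma))-g_\varepsilon(Z(0))]=E1_G\int_0^{t\wedge\sigma}\bigl(\theta\cdot\nabla g_\varepsilon+\tfrac12\Delta g_\varepsilon\bigr)ds+\sum_lE1_G\int_0^{t\wedge\sigma}\nabla g_\varepsilon\cdot R^l\,dY_l .$$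
As $\varepsilon\to0$ the left side tends to $0$, since $|g_\varepsilon|\le\frac\varepsilon2(|\log\varepsilon^2|+\log(1+n^2))$ on $\{|z|\le n\}$. The $\theta$ term tends to $0$ by dominated convergence. The $dY_l$ terms are $\ge0$, because $R\ge0$ and $\nabla g_\varepsilon\ge0$. So the two remaining nonnegative terms on the right have sum tending to $0$, and each tends to $0$. In particular
$$E1_G\,\varepsilon^{-1}\,\mathrm{Leb}\{s\le t\wedge\sigma:r(Z(s))<\varepsilon\}\to0 .\tag{4}$$

**Step 2: the local time of $w=Z_i+Z_j$ at $0$ vanishes.** The process $w$ is a nonnegative continuous semimartingale with $d\langle w\rangle=2\,ds$. Since $r\le w$, $\{w<\varepsilon\}\subset\{r<\varepsilon\}$. By the formula $L^0_t(w)=\lim_{\varepsilon\downarrow0}\varepsilon^{-1}\int_0^t1_{\{0\le w<\varepsilon\}}2\,ds$, Fatou's lemma and (4), $E1_GL^0_{t\wedge\sigma}(w)=0$. As $n\to\infty$, $1_G\uparrow1$ and $\sigma\to\infty$, so $L^0(w)=0$ a.s.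

**Step 3: read off the pushing.** Since $w^-\equiv0$, (2) gives $\int1_{\{w=0\}}dw=\frac12L^0(w)=0$. By the occupation formula $\int1_{\{w=0\}}2\,ds=0$, so the Brownian and $ds$ parts of $\int1_{\{w=0\}}dw$ vanish. What is left is
$$\sum_l(R_{il}+R_{jl})\int1_{\{w=0\}}dY_l=0 .$$
All coefficients are $\ge0$, and for $l=i,j$ they are $\ge1$. So these integrals vanish. $\square$

## 8. A minimum of three exponentials

We state the tail bound for any suitable triple of exponents, since we shall use it twice. Vectors of $\mathbb R^4$ are padded with zeros when $d>4$, and $H(\alpha)=\frac12|\alpha|^2+\theta_\kappa\cdot\alpha$.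

**Lemma 4.** Let $\kappa>9$ and let $\pi$ be a stationary distribution for the data $(\theta_\kappa,I,R)$. Let $\alpha_1,\alpha_2,\alpha_3\in\mathbb R^4$ and $P>0$ satisfy

- (A1) $H(\alpha_k)<0$ for $k=1,2,3$;
- (A2) $\alpha_k\cdot R^k\le0$ for $k=1,2,3$;
- (A3) the first three components of each $\alpha_k$ are negative, and the fourth equals $P$;
- (A4) if $z\in\mathbb R^4_+$, $k\le3$, $z_k=0$ and the other two of $z_1,z_2,z_3$ are $>0$, then $k$ is the unique index minimizing $\alpha_k\cdot z$.

Let $h(z)=\min_{k\le3}\alpha_k\cdot z$ and $L=\max_k|\alpha_k|$. Then $E_\pi e^{h(Z(0))}<\infty$, and for every $\rho>0$ the set $A_\rho=\{z\in\mathbb R^d_+:|z-e_4|<\rho\}$ satisfies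
$$\limsup_{u\to\infty}\frac1u\log\mathbb P_\pi(Z(0)/u\in A_\rho)\le-(P-L\rho).$$

*Proof.* Let $f_k=e^{\alpha_k\cdot z}$, $f=e^h=f_1\wedge f_2\wedge f_3$, and $c=\min_k(-H(\alpha_k))>0$.

**Step 1: the semimartingale decomposition of $f(Z)$.** Here we see that the kinks of the minimum help. By (2) applied to $U\wedge U'=U-(U-U')^+$,
$$d(U\wedge U')=1_{\{U\le U'\}}dU+1_{\{U>U'\}}dU'-\tfrac12dL^0(U-U').$$
Apply this to $f_1\wedge f_2$ and then to $(f_1\wedge f_2)\wedge f_3$. Let $k(z)$ be the smallest index attaining $\min_kf_k(z)$. With (3) for each $f_k$ (with $\theta_\kappa$ as drift), we get, for some nondecreasing process $B$,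
$$df(Z)=f(Z)\Bigl[\alpha_{k(Z)}\cdot dW+H(\alpha_{k(Z)})\,dt+\sum_{j\le4}\alpha_{k(Z)}\cdot R^j\,dY_j\Bigr]-dB .\tag{5}$$
Columns $j>4$ do not appear, as $\alpha_k\cdot R^j=0$ for them.

**Step 2: the boundary terms.** Let $j\le3$. For $dY_j$-a.e. time, $Z_j=0$, and by Lemma 3 the other two of $Z_1,Z_2,Z_3$ are positive. By (A4), $k(Z)=j$, so the $dY_j$ term is $f(Z)\,\alpha_j\cdot R^j\,dY_j\le0$ by (A2). For $j=4$: on $\{Z_4=0\}$ we have $h\le0$, so $f\le1$, by (A3); and $\alpha_k\cdot R^4=P$. So the $dY_4$ term is at most $P\,dY_4$.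

**Step 3: $E_\pi Y_4(1)<\infty$.** If $Y_4(1)>0$, let $\tau$ be the largest point of the support of $dY_4$ in $[0,1]$. Then $Z_4(\tau)=0$, $Y_4(\tau)=Y_4(1)$, and as $R\ge0$, $0=Z_4(\tau)\ge X_4(\tau)+Y_4(1)$. Since $X_4(0)=Z_4(0)\ge0$,
$$Y_4(1)\le-X_4(\tau)\le X_4(0)-X_4(\tau)\le\sup_{s\le1}(X_4(0)-X_4(s))\le\kappa+\sup_{s\le1}|W_4(s)|,$$
which has finite mean.

**Step 4: the moment bound.** We do not know in advance that $f(Z(0))$ is integrable, so we truncate concavely. Let $\chi_n(x)=nx/(n+x)$ for $x\ge0$. Then $\chi_n'(x)=n^2/(n+x)^2\in[0,1]$, $\chi_n''\le0$, $\chi_n\le n$, $x\chi_n'(x)\le\chi_n(x)\le n$, and $x\chi_n'(x)\uparrow x$ as $n\to\infty$. By Itô's formula, (5) and Step 2, dropping the nonpositive terms from $\chi_n''$, $-dB$ and $dY_1,dY_2,dY_3$,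
$$\chi_n(f(Z(1)))\le\chi_n(f(Z(0)))+M-c\int_0^1\chi_n'(f(Z(s)))\,f(Z(s))\,ds+P\,Y_4(1).$$
In the last term we used $\chi_n'(f)f\le1$ on $\{Z_4=0\}$. Here $M$ is a stochastic integral with integrand $\chi_n'(f)f\,\alpha_{k(Z)}$, bounded by $nL$, so $EM=0$. By stationarity the expectations of the two $\chi_n$ terms are equal, and they are finite. Stationarity also makes $E_\pi[\chi_n'(f)f(Z(s))]$ independent of $s$. Hence
$$E_\pi[\chi_n'(f)f(Z(0))]\le\frac Pc\,E_\pi Y_4(1).$$
Monotone convergence gives $E_\pi e^{h(Z(0))}\le\frac Pc E_\pi Y_4(1)<\infty$.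

**Step 5: Markov's inequality.** $h$ is $L$-Lipschitz as a minimum of $L$-Lipschitz functions, $h(uz)=uh(z)$ for $u>0$, and $h(e_4)=P$. So $h\ge u(P-L\rho)$ on $uA_\rho$, and
$$\mathbb P_\pi(Z(0)\in uA_\rho)\le e^{-u(P-L\rho)}E_\pi e^{h(Z(0))}. \qquad\square$$

### The numbers for Theorem 1

We look for exponents near $p$, say $\alpha_k=p+s\delta_k$ with small $s>0$. Because $H(p)=0$, $\theta+p=\beta$ and $p\cdot R^k=0$,
$$H(\alpha_k)=s\,\beta\cdot\delta_k+\tfrac{s^2}2|\delta_k|^2,\qquad\alpha_k\cdot R^k=s\,\delta_k\cdot R^k. \tag{6}$$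
So we want $\beta\cdot\delta_k<0$, $\delta_k\cdot R^k\le0$, and a positive common fourth component. For (A4) we take $\delta_1,\delta_2,\delta_3$ equal to a common vector $(-n_1,-n_2,-n_3,\epsilon)$ except that $\delta_k$ has a positive number $u_k$ in place $k$. On face $k$ the first three coordinates then contribute $-s\,n\cdot z$ to $s\,\delta_k\cdot z$. The weights $n$ are chosen so that $n\cdot z$ grows along each leg of the outward spiral of Section 4: from $(0,b,0)$ to $(0,0,\frac b5)$, from $(0,0,b)$ to $(\frac{13b}5,0,0)$, and from $(b,0,0)$ to $(0,5b,0)$. That is,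
$$n_2<\tfrac15n_3,\qquad n_3<\tfrac{13}5n_1,\qquad n_1<5n_2 ,$$
and $n=(6,2,14)$ works. So let $s=\frac1{400}$ and
$$\delta_1=(41,-2,-14,\tfrac14),\qquad\delta_2=(-6,17,-14,\tfrac14),\qquad\delta_3=(-6,-2,5,\tfrac14).$$

*Proof of Theorem 1.* We check the conditions of Lemma 4 with $\kappa=11$ and $P=1+\frac1{1600}$.

(A1). We have
$$\beta\cdot\delta_1=-82+10+70-2.5=-4.5,\quad\beta\cdot\delta_2=12-85+70-2.5=-5.5,\quad\beta\cdot\delta_3=12+10-25-2.5=-5.5,$$
and $|\delta_1|^2<1882$, $|\delta_2|^2<522$, $|\delta_3|^2<66$. By (6), $H(\alpha_1)<-0.01125+0.00589<-\frac1{200}$ and $H(\alpha_2),H(\alpha_3)<-0.01375+0.00164<-\frac1{200}$.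

(A2). With $R^1=(1,0,3,4)$, $R^2=(3,1,0,4)$, $R^3=(0,3,1,4)$,
$$\delta_1\cdot R^1=41-42+1=0,\qquad\delta_2\cdot R^2=-18+17+1=0,\qquad\delta_3\cdot R^3=-6+5+1=0,$$
so $\alpha_k\cdot R^k=0$ for $k=1,2,3$.

(A3). The largest of the first three components of any $\alpha_k$ is $-1+\frac{41}{400}<0$. The fourth is $1+\frac1{1600}$.

(A4). We have
$$h(z)=p\cdot z+s\bigl[-6z_1-2z_2-14z_3+\tfrac14z_4+\min(47z_1,19z_2,19z_3)\bigr],$$
the $k$-th entry of the minimum corresponding to $\alpha_k$. If $z_k=0$ and the other two of $z_1,z_2,z_3$ are positive, the minimum is $0$ and is attained only at $k$.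

Finally $L\le|p|+\frac{44}{400}<3$, since $44^2=1936>1882$. Lemma 2 gives the existence of $\pi$ and the completely-$\mathcal S$ property. Lemma 4 with $\rho=\frac1{6400}$ gives the decay rate
$$-(P-L\rho)\le-\Bigl(1+\frac4{6400}-\frac3{6400}\Bigr)=-\Bigl(1+\frac1{6400}\Bigr).$$
Since $A$ is relatively open and contains $e_4$, Lemma 1 gives $\inf_{A^o}I\le I(e_4)\le1$. $\blacksquare$

It is instructive to see how the argument of Section 5 is evaded. The off-face products are
$$\delta_1\cdot R^2=122,\quad\delta_1\cdot R^3=-19,\quad\delta_2\cdot R^3=38,\quad\delta_2\cdot R^1=-47,\quad\delta_3\cdot R^1=10,\quad\delta_3\cdot R^2=-19 .$$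
Each $\alpha_k$ has the wrong sign on exactly one of the other two faces, so none of them could be used alone. Lemma 3 says that this wrong sign is never met.

## 9. The outward spiral as a condition: a family of counterexamples

**Theorem 2.** Keep $R$ and $\Gamma$ as in (1), and let $\theta_\kappa=(-1,-4,-4,-\kappa)$ with $\kappa>9$, $\xi=(\kappa-9)/2$. A stationary distribution exists and $I(e_4)\le\xi$. If $7\xi^2+35\xi-26>0$, i.e. $\xi>\frac{-35+\sqrt{1953}}{14}\approx0.657$, then there are $\varepsilon>0$ and a neighborhood $A$ of $e_4$ with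
$$\limsup_{u\to\infty}\frac1u\log\mathbb P_\pi(Z(0)/u\in A)\le-(\xi+\varepsilon),$$
so the lower bound of the General Large Deviations Principle fails. The same holds in all $d>4$ by adjoining independent coordinates.

Theorem 1 is the case $\kappa=11$, $\xi=1$, with explicit constants.

*Proof.* Existence is Lemma 2. For $d>4$ the adjoined coordinates are those of Section 1.

**Step 1: $I(e_4)\le\xi$.** Let $p=\xi(-1,-1,-1,1)$ and $\beta=\theta_\kappa+p$. Then $p\cdot R^j=0$ for $j\le3$ and $H(p)=2\xi^2+\xi(9-\kappa)=0$. Take $\phi=\beta t$, $\eta_4=0$ and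
$$(\eta_1,\eta_2,\eta_3)=t\bigl[\tfrac1{28}(25,1,37)+\tfrac\xi4(1,1,1)\bigr].$$
The upper left $3\times3$ block of $R$ maps $\frac1{28}(25,1,37)$ to $(1,4,4)$ (last row of the table in Section 6) and $(1,1,1)$ to $(4,4,4)$. So the first three components of $\phi+R\eta$ vanish. The fourth divided by $t$ is $-\kappa+\xi+4(\frac94+\frac{3\xi}4)=4\xi-(\kappa-9)=2\xi$. So $\psi=2\xi te_4$, at cost rate $\frac12|p|^2=2\xi^2$; reaching $e_4$ takes time $\frac1{2\xi}$ and costs $\xi$. For $d>4$ complete with $\phi_i=-t$, $\eta_i=t$, $\psi_i=0$.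

**Step 2: the spiral factor.** Let $m=-(\beta_1,\beta_2,\beta_3)=(1+\xi,4+\xi,4+\xi)$. The expression $7\xi^2+35\xi-26$ is increasing in $\xi>0$ and equals $-6.75$ at $\xi=\frac12$, so the hypothesis forces $2\xi>1$. Hence
$$3m_1-m_3=2\xi-1,\qquad3m_2-m_1=2\xi+11,\qquad3m_3-m_2=2\xi+8$$
are positive. The fluid path of the first three coordinates with drift $-m$ moves on face $1$ with velocity $(0,-m_2,3m_1-m_3)$, on face $2$ with $(3m_2-m_1,0,-m_3)$, on face $3$ with $(-m_1,3m_3-m_2,0)$. One turn multiplies the size by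
$$\frac{3m_1-m_3}{m_2}\cdot\frac{3m_2-m_1}{m_3}\cdot\frac{3m_3-m_2}{m_1}=\frac{2(2\xi-1)(2\xi+11)}{(\xi+4)(\xi+1)} .$$
This is $>1$ if and only if $8\xi^2+40\xi-22>\xi^2+5\xi+4$, i.e. $7\xi^2+35\xi-26>0$. (For $\xi=1$ it is $\frac{13}5$, as in Section 4.)

**Step 3: weights that grow along the spiral.** Call the three factors $a_1,a_2,a_3$ in the order displayed, and let $q=(a_1a_2a_3)^{1/3}>1$. Put $n_1=1$, $n_3=a_2/q$, $n_2=a_1n_3/q$. Then $n_2<a_1n_3$ and $n_3<a_2n_1$, and $a_3n_2=a_1a_2a_3/q^2=q>1=n_1$. In other words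
$$n_3(3m_1-m_3)>m_2n_2,\qquad n_1(3m_2-m_1)>m_3n_3,\qquad n_2(3m_3-m_2)>m_1n_1 .$$
These inequalities say exactly that the intervals
$$\Bigl(\tfrac{m_2n_2+m_3n_3}{m_1},3n_3\Bigr),\quad\Bigl(\tfrac{m_1n_1+m_3n_3}{m_2},3n_1\Bigr),\quad\Bigl(\tfrac{m_1n_1+m_2n_2}{m_3},3n_2\Bigr)$$
are nonempty. Choose $u_1,u_2,u_3>0$ in them, respectively.

**Step 4: the exponents.** For $\epsilon>0$ put
$$\delta_1=(u_1,-n_2,-n_3,\epsilon),\qquad\delta_2=(-n_1,u_2,-n_3,\epsilon),\qquad\delta_3=(-n_1,-n_2,u_3,\epsilon).$$
Then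
$$\beta\cdot\delta_1=-m_1u_1+m_2n_2+m_3n_3+\beta_4\epsilon,\qquad\delta_1\cdot R^1=u_1-3n_3+4\epsilon ,$$
$$\beta\cdot\delta_2=m_1n_1-m_2u_2+m_3n_3+\beta_4\epsilon,\qquad\delta_2\cdot R^2=-3n_1+u_2+4\epsilon ,$$
$$\beta\cdot\delta_3=m_1n_1+m_2n_2-m_3u_3+\beta_4\epsilon,\qquad\delta_3\cdot R^3=-3n_2+u_3+4\epsilon .$$
By the choice of the $u_k$, all six are negative for small $\epsilon>0$. Fix such an $\epsilon$ and let $\alpha_k=p+s\delta_k$. The formulas (6) hold for the present $p$ and $\beta$, so for small $s>0$ we have (A1) and (A2). For small $s$ the first three components, which are $-\xi$ plus multiples of $s$, are negative, and the fourth is $P=\xi+s\epsilon$, so (A3) holds. Finally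
$$h(z)=p\cdot z+s\bigl[-n_1z_1-n_2z_2-n_3z_3+\epsilon z_4+\min_{k\le3}(n_k+u_k)z_k\bigr],$$
which gives (A4) as before.

**Step 5: conclusion.** Lemma 4 with $\rho=s\epsilon/(2L)$ gives the decay rate $-(\xi+\frac12s\epsilon)$ for $A=A_\rho$. Take $\varepsilon=\frac12s\epsilon$. Since $\inf_{A^o}I\le I(e_4)\le\xi$, the lower bound fails. $\blacksquare$

## 10. Skew-symmetric data: the variational problem is right

For any positive diagonal matrix $D$ we may replace $(R,Y)$ by $(RD,D^{-1}Y)$; this changes neither $Z$ nor $I$. So one may normalize $R_{jj}=1$. Let $\Lambda=\mathrm{diag}(\Gamma)$ be the diagonal part of $\Gamma$. Data are called skew-symmetric if $2\Gamma=R\Lambda+\Lambda R'$; the diagonal of this equation forces $R_{jj}=1$. For $\Gamma=I$ and $d=2$ the condition reads $R=\begin{pmatrix}1&r\\-r&1\end{pmatrix}$. The matrix (1) with $\Gamma=I$ does not satisfy it, as $R_{12}+R_{21}=3\neq0$.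

**Theorem 3.** Suppose $2\Gamma=R\Lambda+\Lambda R'$ and $\gamma:=-2\Lambda^{-1}R^{-1}\theta>0$. Then $I(v)=\gamma\cdot v$ for all $v\in\mathbb R^d_+$. Consequently the General Large Deviations Principle holds whenever $\pi(dz)=\prod_i\gamma_ie^{-\gamma_iz_i}\,dz$ is the stationary distribution.

That this product is the stationary distribution is the classical product-form theorem for skew-symmetric data (R. J. Williams, *Probab. Theory Related Fields* 75 (1987) 459–485). For $d=1$ it was checked in Section 3: there every $R>0$ becomes skew-symmetric after normalization, and a stationary law exists only if $\theta<0$. Thus the principle is true for skew-symmetric data with $R^{-1}\theta<0$ in every dimension, and in particular it is true for $d=1$.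

*Proof.* Let $M=\Lambda R'$, so $M'=R\Lambda$ and $M+M'=2\Gamma$. Hence
$$x'Mx=x'\Gamma x\ge\lambda|x|^2,\qquad\lambda>0\text{ the smallest eigenvalue of }\Gamma ,\tag{7}$$
so $M$, $M'$ and $R$ are invertible. By the definition of $\gamma$, $\theta=-\frac12M'\gamma$.

**Step 1: completing the square, to get $I(v)\ge\gamma\cdot v$.** Let $\psi=\phi+R\eta$ be admissible on $[0,T]$ with $\psi(T)=v$ and finite cost. Then $\eta=R^{-1}(\psi-\phi)$ is absolutely continuous, and $\dot\eta_j\dot\psi_j=0$ a.e., as in Section 3. Put $\omega=\Lambda^{-1}\dot\eta-\frac12\gamma$. Since $R\dot\eta=M'\Lambda^{-1}\dot\eta$,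
$$a:=\dot\phi-\theta=\dot\psi-M'\Lambda^{-1}\dot\eta+\tfrac12M'\gamma=\dot\psi-M'\omega .$$
Compare it with $b:=\dot\psi+M\omega$. Then $a-b=-2\Gamma\omega$ and $a+b=2\dot\psi+(M-M')\omega$, so
$$\tfrac12a'\Gamma^{-1}a-\tfrac12b'\Gamma^{-1}b=\tfrac12(a-b)'\Gamma^{-1}(a+b)=-\omega\cdot\bigl(2\dot\psi+(M-M')\omega\bigr)=-2\,\omega\cdot\dot\psi ,$$
because $M-M'$ is skew. And $-2\omega\cdot\dot\psi=\gamma\cdot\dot\psi-2\Lambda^{-1}\dot\eta\cdot\dot\psi=\gamma\cdot\dot\psi$. Integrating,
$$\tfrac12\int_0^Ta'\Gamma^{-1}a\,dt=\gamma\cdot v+\tfrac12\int_0^Tb'\Gamma^{-1}b\,dt\ \ge\ \gamma\cdot v .\tag{8}$$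

**Step 2: what equality requires.** We need a path with $b=0$, i.e. $\dot\psi=-M\omega$. Reverse time: $z(t)=\psi(T-t)$ and $\zeta(t)=\Lambda^{-1}(\eta(T)-\eta(T-t))$. Then $b=0$ becomes $\dot z=M(\dot\zeta-\frac12\gamma)=\theta^*+M\dot\zeta$ with $\theta^*=-\frac12M\gamma$. So we need $z=v+\theta^*t+M\zeta\ge0$, with $\zeta(0)=0$, each $\zeta_j$ nondecreasing and increasing only when $z_j=0$, and $z$ must reach $0$ in finite time. With $y=\Lambda\zeta$ this is the Skorokhod problem for the matrix $R^*=M\Lambda^{-1}=\Lambda R'\Lambda^{-1}$. By (7) $R^*$ is a $P$-matrix, hence completely-$\mathcal S$, and existence of a solution can be quoted from Bernard–El Kharroubi (*Stochastics* 34 (1991) 149–183). Thanks to (7), a Lipschitz solution can also be built directly, and we do this.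

**Step 3: one implicit step.** Claim: for every $r\in\mathbb R^d$ there is $x\ge0$ with $r+Mx\ge0$ and $x\cdot(r+Mx)=0$. Let $\rho=\lambda/\|M\|^2$ and $F(x)=(x-\rho(r+Mx))^+$, the positive part taken componentwise. By (7),
$$|x-\rho Mx|^2\le(1-2\rho\lambda+\rho^2\|M\|^2)|x|^2=(1-\lambda^2/\|M\|^2)|x|^2 ,$$
and the positive part is $1$-Lipschitz, so $F$ is a contraction. Its fixed point satisfies $x\ge0$; where $x_i>0$, $(r+Mx)_i=0$; where $x_i=0$, $(r+Mx)_i\ge0$. That is the claim.

**Step 4: a Lipschitz solution.** Let $\tau>0$ be a time step and $z^0=v$. Given $z^k\ge0$, apply Step 3 with $r=z^k+\tau\theta^*$ to get $x^{k+1}\ge0$, and put $z^{k+1}=z^k+\tau\theta^*+Mx^{k+1}\ge0$, with $x^{k+1}\cdot z^{k+1}=0$. Then for $x=x^{k+1}$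
$$\lambda|x|^2\le x\cdot Mx=-x\cdot z^k-\tau x\cdot\theta^*\le\tau|x||\theta^*| ,$$
so $|x^{k+1}|\le\tau|\theta^*|/\lambda$. Let $\zeta^\tau$ be the piecewise linear function with $\zeta^\tau(k\tau)=\sum_{i\le k}x^i$, and $z^\tau(t)=v+\theta^*t+M\zeta^\tau(t)$, which interpolates the $z^k$ and so is $\ge0$. These functions are Lipschitz with constants independent of $\tau$. By Arzelà–Ascoli, along some $\tau\to0$ they converge locally uniformly to Lipschitz functions $\zeta,z$ with $z=v+\theta^*t+M\zeta\ge0$, $\zeta(0)=0$, $\zeta_j$ nondecreasing.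

For complementarity, suppose $z_j>0$ on $[t_0,t_1]$. For small $\tau$, $z_j^\tau>0$ on $[t_0,t_1]$, so $x_j^k=0$ whenever $k\tau\in[t_0,t_1]$. Every point of $[t_0,t_1-\tau]$ lies in a grid interval with right endpoint in $[t_0,t_1]$, so $\zeta^\tau_j$ is constant on $[t_0,t_1-\tau]$. In the limit $\zeta_j$ is constant on $[t_0,t_1]$. So $\zeta_j$ increases only when $z_j=0$.

**Step 5: the solution reaches $0$.** Put $\omega=\dot\zeta-\frac12\gamma$, so $\dot z=M\omega$. For a.e. $t$, $\dot z\cdot\dot\zeta=0$, i.e. $\dot z\cdot\omega=-\frac12\gamma\cdot\dot z$. Hence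
$$\gamma\cdot\dot z=-2\,\omega\cdot M\omega=-2\,\omega'\Gamma\omega .$$
If $z(t)\ne0$, then some $z_j(t)>0$, so $\dot\zeta_j=0$ and $\omega_j=-\frac12\gamma_j$. Therefore $\gamma\cdot\dot z\le-2\lambda\cdot\frac14\min_j\gamma_j^2=:-c<0$ a.e. on $\{z\ne0\}$. Since $\gamma>0$, $\gamma\cdot z$ vanishes only at $z=0$, so $z$ reaches $0$ at some time $T\le\gamma\cdot v/c$.

**Step 6: equality.** Let $\psi(t)=z(T-t)$, $\eta(t)=\Lambda(\zeta(T)-\zeta(T-t))$ and $\phi=\psi-R\eta$ on $[0,T]$. These are Lipschitz, vanish at $0$, $\eta$ satisfies the monotonicity and complementarity conditions, $\psi(T)=v$, and $b=0$ a.e. by Step 2. By (8) the cost is $\gamma\cdot v$. With Step 1, $I(v)=\gamma\cdot v$.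

**Step 7: the large deviations principle.** Let $\pi$ be the product of exponentials. For the upper bound let $c=\inf_{v\in\bar A}\gamma\cdot v$ (if $\bar A=\emptyset$ there is nothing to prove). Under $\pi$, $\gamma\cdot Z(0)$ is a sum of $d$ independent standard exponentials, i.e. Gamma$(d,1)$. So
$$\mathbb P_\pi(Z(0)\in uA)\le\mathbb P_\pi(\gamma\cdot Z(0)\ge cu)=e^{-cu}\sum_{k<d}\frac{(cu)^k}{k!}=e^{-cu+o(u)} .$$
For the lower bound let $v\in A^o$ and let $\rho>0$ be so small that $\{z\in\mathbb R^d_+:|z-v|<\rho\}\subset A$. This set contains the cube $v+[0,\rho/(2\sqrt d)]^d$, on which $\gamma\cdot z\le\gamma\cdot v+|\gamma|\rho$. Integrating the density over $u$ times the cube,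
$$\mathbb P_\pi(Z(0)\in uA)\ge\Bigl(\prod_i\gamma_i\Bigr)\Bigl(\frac{u\rho}{2\sqrt d}\Bigr)^de^{-u(\gamma\cdot v+|\gamma|\rho)} .$$
So $\liminf_u\frac1u\log\mathbb P_\pi(Z(0)\in uA)\ge-\gamma\cdot v-|\gamma|\rho$. Let $\rho\to0$, and then optimize over $v\in A^o$. As $I(v)=\gamma\cdot v$, both halves of the principle hold. $\blacksquare$
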